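\title{Tight closure is contained in continuous closure}

\begin{abstract}
Let $R$ be a normal domain of finite type over $\mathbb{C}$. We prove that the tight closure of every ideal of $R$, defined by reduction to positive characteristic, is contained in its continuous closure, the set of elements of $R$ that are combinations of the generators with continuous coefficients on the complex points of $\operatorname{Spec}R$. The proof passes through an algebraic criterion for membership in the continuous closure: an increasing chain of Zariski-closed families of linear equations on the coefficients must avoid the equation $0=1$. For an arbitrary domain of finite type over $\mathbb{C}$, the inclusion holds for all ideals if and only if the normalization is bijective on complex points.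
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $R$ be a reduced algebra of finite type over $\mathbb{C}$, and let $X$ be the set of complex points of $\operatorname{Spec}R$, that is, of maximal ideals of $R$, with the Euclidean topology. Every element of $R$ is a continuous function on $X$, so we have a ring homomorphism from $R$ to the ring $C(X)$ of continuous functions $X\to\mathbb{C}$. Given $f_1,\dots,f_n,f\in R$, consider the equation
\begin{equation}\label{eq:forcing}
f=\varphi_1f_1+\dots+\varphi_nf_n
\end{equation}
in the unknowns $\varphi_1,\dots,\varphi_n$. It is solvable in $R$ exactly when $f$ lies in the ideal $I=(f_1,\dots,f_n)$. This paper compares two weaker notions of solvability, one topological and one arithmetic.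

The \emph{continuous closure} of $I$ is the set $I^{\mathrm{cont}}$ of all $f\in R$ for which \eqref{eq:forcing} has a solution with $\varphi_i\in C(X)$. In other words $I^{\mathrm{cont}}=I\,C(X)\cap R$, which does not depend on the generators. It can be larger than $I$ even in a polynomial ring. In $\mathbb{C}[u,v]$,
\[
u^2v^2=\frac{u^2v^2\,\bar u^{3}}{|u|^6+|v|^6}\,u^3+\frac{u^2v^2\,\bar v^{3}}{|u|^6+|v|^6}\,v^3 ,
\]
and both coefficients are multiplied by $t$ when $(u,v)$ is scaled by a real $t>0$, so they extend continuously by $0$ to the origin. Hence $u^2v^2\in(u^3,v^3)^{\mathrm{cont}}$.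

Tight closure, in the sense of Hochster--Huneke, is defined first for a noetherian ring $S$ of prime characteristic $p$. The letter $q$ always denotes a power of $p$. For an ideal $\mathfrak{a}=(g_1,\dots,g_n)$ of $S$ let $\mathfrak{a}^{[q]}=(g_1^q,\dots,g_n^q)$; since $g\mapsto g^q$ is additive, this is the ideal generated by the $q$-th powers of all elements of $\mathfrak{a}$. An element $g\in S$ lies in the \emph{tight closure} of $\mathfrak{a}$ if there is $d\in S$, contained in no minimal prime of $S$, with $dg^q\in\mathfrak{a}^{[q]}$ for all $q\gg0$. We call $d$ a \emph{multiplier}; if $S$ is a domain, the condition on it is $d\neq0$. The point is that $d$ is fixed while $q$ grows. For example, $u^2v^2$ is not in the tight closure of $(u^3,v^3)$ in $k[u,v]$, for any field $k$ of characteristic $p$: the condition $du^{2q}v^{2q}\in(u^{3q},v^{3q})$ puts every monomial of $d$ into $(u^q,v^q)$, and this for all large $q$ forces $d=0$.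

\begin{definition}\label{def:tight}
Let $R$ be as above, $I\subseteq R$ an ideal and $f\in R$. \emph{Descent data} consist of a finitely generated $\mathbb{Z}$-subalgebra $A\subseteq\mathbb{C}$, a finitely generated $A$-algebra $R_A$ with $R_A\otimes_A\mathbb{C}\cong R$, an ideal $I_A\subseteq R_A$ with $I_AR=I$, and an element $f_A\in R_A$ mapping to $f$. The element $f$ lies in the \emph{tight closure} $I^*$ if there are descent data and a dense open set $U\subseteq\operatorname{Spec}A$ such that, for every closed point $\mathfrak{m}\in U$, the image of $f_A$ in $R_A\otimes_A\kappa(\mathfrak{m})$ lies in the tight closure of $I_A(R_A\otimes_A\kappa(\mathfrak{m}))$.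
\end{definition}

Here $\kappa(\mathfrak{m})$ is the residue field. Since $A$ is finitely generated over $\mathbb{Z}$, the residue fields of closed points are finite, and $A$ is a Jacobson ring, so every nonempty open subset of $\operatorname{Spec}A$ contains a closed point.

The question we answer comes from Brenner \cite{Brenner}: \emph{if $R$ is a normal domain of finite type over $\mathbb{C}$, is $I^*\subseteq I^{\mathrm{cont}}$ for every ideal $I$?}

\begin{theorem}\label{thm:main}
Let $R$ be a normal domain of finite type over $\mathbb{C}$ and $I\subseteq R$ an ideal. Then $I^*\subseteq I^{\mathrm{cont}}$.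
\end{theorem}

Two observations suggest this answer. First, on normal rings both constructions do nothing to principal ideals. If $f=\varphi g$ with $\varphi$ continuous and $g\ne0$, the rational function $f/g$ is locally bounded, so it has no pole along any prime divisor and lies in $R$. If $df^q\in(g^q)$ in a normal noetherian domain of characteristic $p$, then $\operatorname{ord}(d)+q\operatorname{ord}(f)\ge q\operatorname{ord}(g)$ for the valuation of each height one prime, so $\operatorname{ord}(f)\ge\operatorname{ord}(g)$ and $f\in(g)$. Second, a relation $df^q=\sum a_if_i^q$ reads, after extracting $q$-th roots,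
\begin{equation}\label{eq:roots}
f=\sum\,(a_i/d)^{1/q}f_i ,
\end{equation}
and a complex number $d\neq0$ has $|d|^{1/q}\to1$; so one may hope that the coefficients in \eqref{eq:roots} are the shadow of a continuous solution. The difficulty is that the $a_i$ live in characteristic $p$ and change with $p$ and $q$ without any compatibility, so there is nothing whose limit one could take.

We therefore do not construct a solution from the $a_i$. We show instead that the obstruction to a continuous solution is algebraic, and that it also obstructs tight closure. A continuous solution $\varphi$ of \eqref{eq:forcing} satisfies at each point $x$ the linear equation $\sum f_i(x)\varphi_i(x)=f(x)$, and hence all equations obtained from these by taking linear combinations at one point and limits as the point moves. These two operations generate a chain $W_0\subseteq W_1\subseteq\cdots$ of Zariski-closed families of equations (Section~\ref{sec:chain}). A continuous solution exists if and only if the chain never produces the equation $0=1$ (Theorem~\ref{thm:criterion}). In characteristic $p$ the formal solutions \eqref{eq:roots} satisfy every equation of the chain to higher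 and higher order as $q$ grows, and for the equation $0=1$ this forces $d=0$ (Section~\ref{sec:charp}). Finally, finitely many steps of the chain survive reduction modulo $p$ (Section~\ref{sec:reduction}). Section~\ref{sec:fermat} carries out the argument by hand on a cone.

Normality cannot simply be dropped, and Section~\ref{sec:nonnormal} determines what replaces it.

\begin{theorem}\label{thm:nonnormal}
Let $R$ be a domain of finite type over $\mathbb{C}$ with normalization $R'$, and let $\nu\colon X'\to X$ be the induced map on complex points. The following are equivalent:
\begin{enumerate}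
\item[(i)] $I^*\subseteq I^{\mathrm{cont}}$ for all ideals $I$ of $R$;
\item[(ii)] $I^*\subseteq I^{\mathrm{cont}}$ for all principal ideals $I$ of $R$;
\item[(iii)] $\nu$ is bijective.
\end{enumerate}
\end{theorem}

We use \emph{Krull's intersection theorem} in this form: if $\mathfrak{a}$ is a proper ideal of a noetherian ring that is local or a domain, then $\bigcap_N\mathfrak{a}^N=0$.

\section{The cone over the Fermat cubic}\label{sec:fermat}

Let $k$ be an algebraically closed field of characteristic $\neq3$, let $R=k[u,v,w]/(u^3+v^3+w^3)$ and $I=(u,v)$, and let $\omega\ne1$ be a cube root of unity in $k$. The ring $R$ is a graded domain, by Eisenstein's criterion at the simple factor $u+v$ of $u^3+v^3$. It is normal by Serre's criterion (recalled in Section~\ref{sec:reduction}), being a two-dimensional hypersurface that is singular only at the vertex $0$. Since $R/I=k[w]/(w^3)$, neither $w$ nor $w^2$ lies in $I$.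

\emph{The element $w^2$ lies in both closures over $\mathbb{C}$.} On the cone $X$ we have $|w|^3\le|u|^3+|v|^3$, so $u$ and $v$ vanish together only at the vertex, and the coefficients in $w^2=\frac{w^2\bar u}{|u|^2+|v|^2}u+\frac{w^2\bar v}{|u|^2+|v|^2}v$ tend to $0$ there. For tight closure take $A=\mathbb{Z}$ and the multiplier $u$, which is a nonzerodivisor modulo every $p$ because the ring is free over $\mathbb{F}_p[u,v]$. Write $2q=3j+r$ with $0\le r\le2$. Then $uw^{2q}=\pm w^r\,u\,(u^3+v^3)^j$, and each monomial of $u(u^3+v^3)^j$ has degree $3j+1\ge2q-1$, so it is divisible by $u^q$ or by $v^q$.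

\emph{The element $w$ is not in $I^{\mathrm{cont}}$.} Suppose $w=\varphi_1u+\varphi_2v$ with $\varphi_i$ continuous. Let $P$ be a point of the cone. Evaluating at $sP$ with $s\neq0$, dividing by $s$ and letting $s\to0$, we find that $c=\varphi(0)$ satisfies
\begin{equation}\label{eq:fermat}
u(P)\,c_1+v(P)\,c_2=w(P).
\end{equation}
For $P=(1,0,-1)$ and $P'=(1,0,-\omega)$ this gives $c_1=-1$ and $c_1=-\omega$. The difference of the two equations is $0=\omega-1$, a multiple of $0=1$.

\emph{The same two equations show that $w$ is not in the tight closure of $I$ in characteristic $p\neq3$.} Suppose $dw^q\in(u^q,v^q)$ for infinitely many $q$, with $d\neq0$. Replacing $d$ by a nonzero homogeneous component, we may take $d$ in the graded piece $R_\delta$ and write $dw^q=a_1u^q+a_2v^q$ with $a_1,a_2\in R_\delta$ depending on $q$. Equation \eqref{eq:fermat} for the formal solution $c_i=(a_i/d)^{1/q}$, raised to the power $q$ and multiplied by $d$, asserts the vanishing of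
\[
r_P=u(P)^qa_1+v(P)^qa_2-w(P)^qd\in R_\delta .
\]
Subtracting the relation $0=u^qa_1+v^qa_2-w^qd$ gives
\[
r_P=(u(P)-u)^qa_1+(v(P)-v)^qa_2-(w(P)-w)^qd\in\mathfrak{m}_P^{\,q},
\]
where $\mathfrak{m}_P$ is the maximal ideal of $P$. The subspaces $R_\delta\cap\mathfrak{m}_P^N$ of the finite-dimensional space $R_\delta$ decrease with $N$ and have intersection $0$ by Krull's theorem, so they vanish for large $N$. Thus $r_P=0$ for all large $q$, whatever the $a_i$ are. With $P$ and $P'$ as above,
\[
0=r_P-r_{P'}=\bigl(a_1-(-1)^qd\bigr)-\bigl(a_1-(-\omega)^qd\bigr)=(1-\omega)^qd,
\]
so $d=0$, a contradiction.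

Each step of the complex argument had a counterpart. Evaluation at a point became vanishing to order $q$ at that point. Subtraction of equations worked because Frobenius is additive. The limit $s\to0$ was replaced by the grading, which turned vanishing to high order at $P$ into vanishing everywhere. In general there is no grading. Lines through the vertex become formal arcs, exact vanishing becomes vanishing to high order at the limit point, and the finite dimension of $R_\delta$ is replaced by a lemma of Chevalley on complete local rings.

\section{The chain of forced equations}\label{sec:chain}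

The chain must be formed over $\mathbb{C}$, over the ring $A$ of Definition~\ref{def:tight} and over fields of characteristic $p$, and these versions must be compared. We therefore define it over any noetherian base ring $A$.

For a subset $S$ of a scheme $Z$ and a field $K$, let $S(K)$ be the set of morphisms $\operatorname{Spec}K\to Z$ whose image point lies in $S$; when $Z$ is a scheme over a field $k$ and $K\supseteq k$, we mean morphisms over $k$. Every point of $Z$ is the image of a $K$-point with $K$ algebraically closed, so $S$ is determined by the sets $S(K)$ for such $K$. If $Z$ is an $A$-scheme and $A\to A'$ a ring homomorphism, $S_{A'}$ is the preimage of $S$ in $Z_{A'}=Z\times_A\operatorname{Spec}A'$. Bars denote Zariski closures. A subset of a noetherian scheme is \emph{constructible} if it is a finite union of locally closed subsets; the union can be taken disjoint. We use the following facts.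
\begin{enumerate}
\item[(C1)] (Chevalley's theorem.) The image of a constructible set under a morphism of finite type of noetherian schemes is constructible.
\item[(C2)] A constructible set $S$ contains a dense open subset of $\overline S$. Hence a constructible subset of an irreducible scheme contains a dense open set if it contains the generic point, and is not dense otherwise.
\item[(C3)] If $T\to Z$ is of finite type, $K$ is algebraically closed and the image point of $z\in Z(K)$ lies in the image of $T$, then $z$ lifts to $T(K)$; indeed $T\times_Z\operatorname{Spec}K$ is nonempty and of finite type over $K$. In particular a nonempty constructible subset of a scheme of finite type over a field $k$ has a $\bar k$-point.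
\item[(C4)] If $L\subseteq L'$ are fields and $Z$ is an $L$-scheme, then $\pi\colon Z_{L'}\to Z$ is open. Hence $\overline{S_{L'}}=(\overline S)_{L'}$: if an open set $O$ meets $\pi^{-1}(\overline S)$, then the open set $\pi(O)$ meets $\overline S$, so it meets $S$.
\item[(C5)] If $Z$ is of finite type over $\mathbb{C}$ and $S\subseteq Z$ is constructible, the Euclidean closure of $S(\mathbb{C})$ is $\overline S(\mathbb{C})$.
\end{enumerate}

Let $\mathcal{X}=\operatorname{Spec}\mathcal{R}$ with $\mathcal{R}$ of finite type over $A$, and put $m=n+1$. A point of $\mathbb{A}^m$ is written $\ell=(\lambda,\mu)$ with $\lambda=(\lambda_1,\dots,\lambda_n)$, and is read as the equation $\lambda\cdot c=\mu$ for an unknown vector $c$, where $\lambda\cdot c=\sum\lambda_ic_i$. The vector $(0,1)$ is the inconsistent equation $0=1$. For $W\subseteq\mathcal{X}\times\mathbb{A}^m$ and $x\in\mathcal{X}(K)$, let $W(K)_x\subseteq K^m$ be the set of $\ell$ with $(x,\ell)\in W(K)$.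

The fiberwise linear span is an image of a morphism, because every vector in the span of a subset of $K^m$ is a combination of $m$ of its elements. For $W$ constructible, written as a finite disjoint union of locally closed reduced subschemes and regarded as the scheme that is their disjoint union, let $\Sigma(W)$ be the image of
\[
(\mathbb{A}^1\times W)\times_{\mathcal{X}}\dots\times_{\mathcal{X}}(\mathbb{A}^1\times W)\ \ (m\text{ factors})\longrightarrow\mathcal{X}\times\mathbb{A}^m,\qquad(t_i,\ell_i)_i\longmapsto\sum t_i\ell_i .
\]

\begin{lemma}\label{lem:sigma}
Let $W\subseteq\mathcal{X}\times\mathbb{A}^m$ be constructible.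
\begin{enumerate}
\item[(a)] $\Sigma(W)$ is constructible.
\item[(b)] For $K$ algebraically closed and $x\in\mathcal{X}(K)$, the fiber $\Sigma(W)(K)_x$ is the $K$-linear span of $W(K)_x$ if $W(K)_x\neq\emptyset$, and is empty otherwise. In particular $W\subseteq\Sigma(W)$.
\item[(c)] $\Sigma(W_{A'})=\Sigma(W)_{A'}$ for every homomorphism $A\to A'$ of noetherian rings, and $\Sigma(W|_Y)=\Sigma(W)|_Y$ for every locally closed $Y\subseteq\mathcal{X}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is (C1). By (C3), $\Sigma(W)(K)_x$ is the set of sums $\sum_{i=1}^mt_i\ell_i$ with $t_i\in K$ and $\ell_i\in W(K)_x$, which gives (b) and shows that the decomposition of $W$ is irrelevant. For (c), if $x'\in\mathcal{X}_{A'}(K)$ has image $x\in\mathcal{X}(K)$, then $S_{A'}(K)_{x'}=S(K)_x$ for every subset $S$ of $\mathcal{X}\times\mathbb{A}^m$. So by (b) both sides of the first equality have the same fibers over all geometric points; both sides of the second have fiber $\Sigma(W)(K)_x$ over $x\in Y(K)$.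
\end{proof}

\begin{definition}\label{def:chain}
Let $f_1,\dots,f_n,f\in\mathcal{R}$ and write $\ell_0(x)=(f_1(x),\dots,f_n(x),f(x))$. The \emph{chain} of $(\mathcal{R};f_1,\dots,f_n,f)$ consists of the closed subsets of $\mathcal{X}\times\mathbb{A}^m$
\[
W_0=\text{the graph of }\ell_0,\qquad W_{j+1}=\overline{\Sigma(W_j)}\supseteq W_j .
\]
\end{definition}

One round of span and closure does not suffice, since closure can destroy linearity. For the cone of Section~\ref{sec:fermat} with $f=w$ we have $\ell_0(P)=P$. The set $\Sigma(W_0)$ contains the points $(sP,P)$ with $s\neq0$ and lies in the closed set $X\times X$, so the fiber of $W_1$ over the vertex is the cubic cone itself. The equation $(0,1)$ appears over the vertex in $\Sigma(W_1)\subseteq W_2$.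

The graph and $\Sigma$ commute with every base change, and closure commutes with field extensions by (C4). So if $A=L$ is a field and $L'\supseteq L$, the chain of $\mathcal{R}\otimes_LL'$ is $((W_j)_{L'})_j$.

An increasing chain of closed sets in a noetherian space need not stop. This one does, because over a dense open part of the base it stops after one step.

\begin{lemma}\label{lem:stationary}
If $A$ is a field of characteristic $0$, there is $N$ with $W_N=W_{N+1}$. For such $N$ we have $W_j=W_N$ for all $j\ge N$, and the fibers $W_N(K)_x$ over algebraically closed fields $K$ are linear subspaces.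
\end{lemma}

\begin{proof}
If $W_N=W_{N+1}$, the recursion repeats itself and $\Sigma(W_N)=W_N$; the fibers contain $\ell_0(x)$, so they are linear by Lemma~\ref{lem:sigma}(b). For the existence of $N$ we prove, by noetherian induction on closed subsets $Y\subseteq\mathcal{X}$, a statement with arbitrary starting point: for every closed $G_0\subseteq Y\times\mathbb{A}^m$ with nonempty fibers over all points of $Y$, the chain $G_{j+1}=\overline{\Sigma(G_j)}$ is stationary.

Let $Y\neq\emptyset$ carry its reduced structure, let $\xi$ be the generic point of a component and $\kappa=\kappa(\xi)$. The $\bar\kappa$-points of the fiber of $\Sigma(G_0)$ over $\xi$ form a linear subspace $E\subseteq\bar\kappa^m$. It is stable under $\operatorname{Aut}(\bar\kappa/\kappa)$, because conjugate points have the same image in $\mathbb{A}^m_\kappa$. The subspace $E$ has a unique system of linear equations in reduced row echelon form, and uniqueness makes its coefficients invariant under $\operatorname{Aut}(\bar\kappa/\kappa)$. As $\kappa$ has characteristic $0$, it is perfect, so the coefficients lie in $\kappa$. They are regular on an irreducible open neighborhood $U$ of $\xi$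 in $Y$ and define a closed set $E_U\subseteq U\times\mathbb{A}^m$ with linear fibers. The symmetric difference of $\Sigma(G_0)|_U$ and $E_U$ is constructible, and its fiber over $\xi$ has no $\bar\kappa$-point, so it is empty by (C3). By (C1) and (C2) the image of the symmetric difference in $U$ is not dense, and after shrinking $U$ we have $\Sigma(G_0)|_U=E_U$. Since $E_U$ is closed in $U\times\mathbb{A}^m$ and $\Sigma(E_U)=E_U$, we get $G_j|_U=E_U$ for all $j\ge1$.

Let $Y'=Y\setminus U$. For $j\ge1$ we have $\Sigma(G_j)=E_U\cup\Sigma(G_j|_{Y'})$, hence $G_{j+1}|_{Y'}=\overline{E_U}|_{Y'}\cup\overline{\Sigma(G_j|_{Y'})}$. The first set is contained in the second, because $\overline{E_U}|_{Y'}\subseteq G_1|_{Y'}\subseteq G_j|_{Y'}\subseteq\Sigma(G_j|_{Y'})$. So $(G_j|_{Y'})_{j\ge1}$ is the chain on $Y'$ that starts at $G_1|_{Y'}$, and it is stationary by induction.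
\end{proof}

\section{An algebraic criterion for continuous closure}\label{sec:criterion}

In this section $R$ is a reduced $\mathbb{C}$-algebra of finite type, $X$ is its space of complex points, $I=(f_1,\dots,f_n)$ and $f\in R$. We show that a closed family of consistent linear systems has a continuous solution. The solution of least norm at each point will not do: if over $X=\mathbb{C}$ we impose $c=1$ at the origin and nothing elsewhere, which is a closed family, then the least solution jumps, although $c\equiv1$ is a continuous solution. What closedness gives is that a solution at $x$ is nearly a solution at nearby points, and this is the hypothesis of the following theorem.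

\medskip
\noindent\emph{Michael's selection theorem.} Let $X$ be a paracompact Hausdorff space, and let $x\mapsto H_x$ assign to each point a nonempty closed convex subset of a Banach space. Suppose the assignment is lower semicontinuous: for every open $O$ the set $\{x:H_x\cap O\neq\emptyset\}$ is open. Then there is a continuous map $c$ on $X$ with $c(x)\in H_x$ for all $x$.
\medskip

\begin{proposition}\label{prop:selection}
Let $W\subseteq X\times\mathbb{C}^{n+1}$ be closed in the Euclidean topology, with all fibers $W_x$ linear subspaces. Suppose $\ell_0(x)\in W_x$ and $(0,1)\notin W_x$ for all $x\in X$. Then $f\in I^{\mathrm{cont}}$.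
\end{proposition}

\begin{proof}
Let $H_x=\{c\in\mathbb{C}^n:\lambda\cdot c=\mu\text{ for all }(\lambda,\mu)\in W_x\}$, a closed convex set. Since $(0,1)\notin W_x$, the projection $(\lambda,\mu)\mapsto\lambda$ maps $W_x$ isomorphically onto a subspace $L_x\subseteq\mathbb{C}^n$. So $\mu$ is a linear function of $\lambda\in L_x$. Extending it to $\mathbb{C}^n$ and writing it as $\lambda\mapsto\lambda\cdot c_0$, we get a point $c_0\in H_x$.

We have $H_x=c_0+T_x$ with $T_x=\{z:\lambda\cdot z=0\text{ for all }\lambda\in L_x\}$, and the Hermitian orthogonal complement of $T_x$ is the complex conjugate of $L_x$. The distance from $c-c_0$ to $T_x$ is the norm of its projection to this complement, which is the maximum of $|\lambda\cdot(c-c_0)|$ over unit vectors $\lambda\in L_x$. Since $\lambda\cdot c_0=\mu$,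
\begin{equation}\label{eq:dist}
\operatorname{dist}(c,H_x)=\max\{|\lambda\cdot c-\mu|:(\lambda,\mu)\in W_x,\ |\lambda|=1\},
\end{equation}
where the maximum is read as $0$ if $W_x=0$.

Let $c\in H_x$ and $x_j\to x$. We claim that $\operatorname{dist}(c,H_{x_j})\to0$. Otherwise \eqref{eq:dist} gives, along a subsequence, an $\varepsilon>0$ and $(\lambda_j,\mu_j)\in W_{x_j}$ with $|\lambda_j|=1$ and $|\lambda_j\cdot c-\mu_j|\ge\varepsilon$. If $(\mu_j)$ has a bounded subsequence, then $(\lambda_j,\mu_j)$ has a limit point $(\lambda,\mu)$; it lies in $W_x$ because $W$ is closed, and $|\lambda\cdot c-\mu|\ge\varepsilon$ contradicts $c\in H_x$. If not, then $|\mu_j|\to\infty$ and the vectors $\mu_j^{-1}(\lambda_j,\mu_j)\in W_{x_j}$ tend to $(0,1)$, so $(0,1)\in W_x$, which is excluded.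

If an open set $O$ contains $c\in H_x$, it contains a ball about $c$, and by the claim this ball meets $H_{x'}$ for all $x'$ near $x$. So $x\mapsto H_x$ is lower semicontinuous. The space $X$ is metrizable, hence paracompact, and Michael's theorem gives a continuous $\varphi\colon X\to\mathbb{C}^n$ with $\varphi(x)\in H_x$. The equation $\ell_0(x)\in W_x$ says $\sum\varphi_i(x)f_i(x)=f(x)$.
\end{proof}

\begin{theorem}\label{thm:criterion}
Let $R$ be a reduced $\mathbb{C}$-algebra of finite type, $I=(f_1,\dots,f_n)$, $f\in R$, and let $W_N=W_{N+1}$ be the stable member of the chain of $(R;f_1,\dots,f_n,f)$. Then $f\in I^{\mathrm{cont}}$ if and only if $(x,0,1)\notin W_N(\mathbb{C})$ for all $x\in X$.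
\end{theorem}

\begin{proof}
The set $W_N(\mathbb{C})$ is Zariski-closed, hence Euclidean-closed; it has linear fibers by Lemma~\ref{lem:stationary} and contains $W_0(\mathbb{C})$. If it contains no point $(x,0,1)$, Proposition~\ref{prop:selection} gives $f\in I^{\mathrm{cont}}$. Conversely, let $f=\sum\varphi_if_i$ with $\varphi_i$ continuous, and let $G=\{(x,\lambda,\mu):\lambda\cdot\varphi(x)=\mu\}$. This set is Euclidean-closed, has linear fibers, contains $W_0(\mathbb{C})$ and contains no point $(x,0,1)$. If $W_j(\mathbb{C})\subseteq G$, then $\Sigma(W_j)(\mathbb{C})\subseteq G$ by Lemma~\ref{lem:sigma}(b), and $W_{j+1}(\mathbb{C})\subseteq G$ by (C5). So $W_N(\mathbb{C})\subseteq G$.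
\end{proof}

\section{The chain in characteristic $p$}\label{sec:charp}

In this section $k$ is an algebraically closed field of characteristic $p>0$, $R$ is a normal domain of finite type over $k$, $X=\operatorname{Spec}R$, and $f_1,\dots,f_n,f\in R$. We look for a substitute for the set $G$ in the proof of Theorem~\ref{thm:criterion}: a family of subspaces that contains $W_0$, is stable under limits, and avoids $(0,1)$ when a multiplier exists. Limits will be taken along arcs, and the generic point of an arc is a point with values in a larger field. So the family has to be defined over all algebraically closed fields $K\supseteq k$ at once.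

For such $K$ let $R_K=R\otimes_kK$. Since $k$ is algebraically closed, $R_K$ is again a normal domain, and it contains $R$. For $x\in X(K)$ let $\mathfrak{m}_x\subset R_K$ be the kernel of the evaluation $R_K\to K$, $g\mapsto g(x)$.

\subsection*{Asymptotic equations}
Let
\[
\operatorname{Rel}_q=\Bigl\{(a,b)\in R^n\times R:\ \sum a_if_i^q=bf^q\Bigr\}.
\]
As in Section~\ref{sec:fermat}, a relation $(a,b)$ gives the formal solution $c_i=(a_i/b)^{1/q}$, and the equation $\lambda\cdot c=\mu$ for it becomes $\sum\lambda_i^qa_i=\mu^qb$. We ask that this hold near $x$ to an order that tends to infinity with $q$. Since the relations attached to a multiplier change with $q$ in an unknown way, the order must be uniform in the relation.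

\begin{definition}\label{def:lambda}
For $x\in X(K)$ let $\Lambda_x\subseteq K^{n+1}$ be the set of $(\lambda,\mu)$ such that for every $N$ there is $q_N$ with
\[
\sum\lambda_i^qa_i-\mu^qb\in\mathfrak{m}_x^N\qquad\text{for all }q\ge q_N\text{ and all }(a,b)\in\operatorname{Rel}_q .
\]
\end{definition}

\begin{lemma}\label{lem:facts}
Let $x\in X(K)$.
\begin{enumerate}
\item[(a)] $\Lambda_x$ is a $K$-linear subspace of $K^{n+1}$.
\item[(b)] $\ell_0(x)\in\Lambda_x$.
\item[(c)] If there is $0\neq d\in R$ with $df^q\in(f_1^q,\dots,f_n^q)$ for infinitely many $q$, then $(0,1)\notin\Lambda_x$.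
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The expression $\sum\lambda_i^qa_i-\mu^qb$ is additive in $(\lambda,\mu)$, and it is multiplied by $t^q$ when $(\lambda,\mu)$ is multiplied by $t\in K$. For a sum, take the larger of the two bounds $q_N$.

(b) For $(a,b)\in\operatorname{Rel}_q$, subtracting the relation gives
\[
\sum f_i(x)^qa_i-f(x)^qb=\sum(f_i(x)-f_i)^qa_i-(f(x)-f)^qb\in\mathfrak{m}_x^q ,
\]
so any $q_N\ge N$ works.

(c) Suppose $(0,1)\in\Lambda_x$. Given $N$, choose $q\ge q_N$ and $a\in R^n$ with $(a,d)\in\operatorname{Rel}_q$. The definition gives $d\in\mathfrak{m}_x^N$. So $d\in\bigcap_N\mathfrak{m}_x^N=0$ by Krull's theorem in the domain $R_K$, a contradiction.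
\end{proof}

\subsection*{Order of vanishing along an arc}
It remains to show that the spaces $\Lambda_x$ are stable under limits. Let $V=K[[s]]$ and let $F$ be an algebraic closure of $K((s))$. If $S$ is a $K$-algebra of finite type and $x$ a $K$-point of $\operatorname{Spec}S$, an \emph{arc centered at $x$} is a $K$-algebra homomorphism $\gamma\colon S\to V$ with $\gamma(\mathfrak{m}_x)\subseteq sV$. Its \emph{generic point} is the $F$-point $y$ given by $S\to V\subset F$; the corresponding maximal ideal $\mathfrak{m}_y$ of $S_F=F\otimes_KS$ is the kernel of $\phi\otimes g\mapsto\phi\,\gamma(g)$.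

We must deduce high order of vanishing at $x$ from high order of vanishing at $y$, with bounds that do not depend on the function. The graph of the arc is a curve in $\operatorname{Spec}(V\otimes_KS)$ through the point $(0,x)$. In the completed local ring $B$ at this point the curve is a prime $\mathfrak{q}$, and vanishing to order $N$ at its generic point means membership in the symbolic power $\mathfrak{q}^{(N)}=B\cap\mathfrak{q}^NB_{\mathfrak{q}}$. If $B$ is a domain, these ideals intersect in $0$. The next lemma turns this qualitative statement into a uniform bound.

\begin{lemma}[Chevalley's lemma]\label{lem:chevalley}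
Let $B$ be a complete noetherian local ring with maximal ideal $\mathfrak{n}$, and let $Q_1\supseteq Q_2\supseteq\cdots$ be ideals with $\bigcap_NQ_N=0$. Then for each $N'$ there is $N$ with $Q_N\subseteq\mathfrak{n}^{N'}$.
\end{lemma}

\begin{proof}
For each $t$ the images of the $Q_N$ in the Artinian ring $B/\mathfrak{n}^t$ decrease and become equal to an ideal $E_t$ for large $N$. Taking $N$ large for both $t$ and $t+1$ shows that $E_{t+1}\to E_t$ is surjective. If no $Q_N$ lies in $\mathfrak{n}^{N'}$, then $E_{N'}\neq0$. Lifting a nonzero element of $E_{N'}$ successively to $E_{N'+1},E_{N'+2},\dots$ gives, by completeness, an element $\beta\neq0$ of $B$ with $\beta\in Q_N+\mathfrak{n}^t$ for all $N$ and $t$. Krull's theorem in $B/Q_N$ gives $\beta\in Q_N$ for all $N$, so $\beta=0$, a contradiction.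
\end{proof}

For $\delta\in V\otimes_KS$ let $\delta(0)\in S$ be its image under $v\otimes g\mapsto v(0)g$.

\begin{lemma}\label{lem:arc}
Let $S$ be an algebra of finite type over a field $K$, let $x$ be a $K$-point of $\operatorname{Spec}S$ whose completed local ring $\mathcal{O}=\varprojlim S/\mathfrak{m}_x^t$ is a domain, and let $\gamma$ be an arc centered at $x$ with generic point $y$. For each $N'$ there is $N$ such that every $\delta\in V\otimes_KS$ whose image in $S_F$ lies in $\mathfrak{m}_y^N$ has $\delta(0)\in\mathfrak{m}_x^{N'}$.
\end{lemma}

\begin{proof}
Let $\mathfrak{m}=\mathfrak{m}_x\mathcal{O}$ be the maximal ideal of $\mathcal{O}$, and let $B=\mathcal{O}[[s]]$. This is a complete noetherian local domain with maximal ideal $\mathfrak{n}=(\mathfrak{m},s)$, and it contains $V=K[[s]]$. Since $\gamma(\mathfrak{m}_x^t)\subseteq s^tV$, the arc extends to $\hat\gamma\colon\mathcal{O}\to V$, and further to the ring homomorphism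
\[
\Theta\colon B\to V,\qquad\sum\alpha_js^j\mapsto\sum\hat\gamma(\alpha_j)s^j ,
\]
which is the identity on $V$. Its kernel $\mathfrak{q}$ is a prime ideal with $s\notin\mathfrak{q}$. Because $B$ is a domain, $B\subseteq B_{\mathfrak{q}}$, and Krull's theorem in the local ring $B_{\mathfrak{q}}$ gives $\bigcap_N\mathfrak{q}^{(N)}=0$. By Lemma~\ref{lem:chevalley} there is $N$ with $\mathfrak{q}^{(N)}\subseteq\mathfrak{n}^{N'}$. We show that this $N$ works.

Let $J$ be the kernel of the surjection $\pi\colon V\otimes_KS\to V$, $v\otimes g\mapsto v\gamma(g)$. Tensoring with $F$ over $V$ identifies $S_F/JS_F$ with $F$ through the map that defines $y$, so $\mathfrak{m}_y=JS_F$. Put $D=(V\otimes_KS)/J^N$; then $F\otimes_VD=S_F/\mathfrak{m}_y^N$. Let $\delta$ have image in $\mathfrak{m}_y^N$. Its class in $D$ becomes $0$ in $F\otimes_VD=F\otimes_{K((s))}D[1/s]$, and $D[1/s]$ injects into this extension of scalars. So the class is killed by a power of $s$, that is, $s^t\delta\in J^N$ for some $t$.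

Let $\iota\colon V\otimes_KS\to B$ be the ring homomorphism $v\otimes g\mapsto vg$. Then $\Theta\circ\iota=\pi$, so $\iota(J)\subseteq\mathfrak{q}$ and $s^t\iota(\delta)\in\mathfrak{q}^N$. As $s\notin\mathfrak{q}$, we get $\iota(\delta)\in\mathfrak{q}^{(N)}\subseteq\mathfrak{n}^{N'}$. The homomorphism $B\to\mathcal{O}$, $s\mapsto0$, maps $\mathfrak{n}$ onto $\mathfrak{m}$ and $\iota(\delta)$ to the image of $\delta(0)$. So this image lies in $\mathfrak{m}^{N'}$, and $S/\mathfrak{m}_x^{N'}=\mathcal{O}/\mathfrak{m}^{N'}$ gives $\delta(0)\in\mathfrak{m}_x^{N'}$.
\end{proof}

We apply this to $S=R_K$. Local rings of algebras of finite type over a field are excellent, and the completion of a normal excellent local ring is normal \cite[7.8.3]{EGA2}; a normal local ring is a domain. So the hypothesis of Lemma~\ref{lem:arc} holds at every $x\in X(K)$. This is the only place where the proof of Theorem~\ref{thm:main} needs normality and not merely integrality; Example~\ref{ex:node} shows what happens without it.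

\begin{lemma}\label{lem:special}
Let $K\supseteq k$ be algebraically closed, and let $\gamma\colon R_K\to V$ be an arc centered at $x\in X(K)$ with generic point $y\in X(F)$. If $\ell=(\lambda(s),\mu(s))\in V^{n+1}$ lies in $\Lambda_y$, then $\ell(0)\in\Lambda_x$.
\end{lemma}

\begin{proof}
Given $N'$, take $N$ from Lemma~\ref{lem:arc} and then $q_N$ from the definition of $\ell\in\Lambda_y$. Let $q\ge q_N$ and $(a,b)\in\operatorname{Rel}_q$. The element $\delta=\sum\lambda_i(s)^q\otimes a_i-\mu(s)^q\otimes b$ of $V\otimes_KR_K$ has image in $\mathfrak{m}_y^N\subset R_F$. Hence $\delta(0)=\sum\lambda_i(0)^qa_i-\mu(0)^qb\in\mathfrak{m}_x^{N'}$.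
\end{proof}

\subsection*{The chain consists of asymptotic equations}
Points of a Zariski closure are centers of arcs.

\begin{lemma}\label{lem:curve}
Let $Z$ be an affine scheme of finite type over an algebraically closed field $K$, let $S\subseteq Z$ be constructible and $z\in\overline S(K)$. There is a $K$-morphism $\operatorname{Spec}K[[s]]\to Z$ that sends the closed point to $z$ and the generic point into $S$.
\end{lemma}

\begin{proof}
Let $T$ be an irreducible component of $\overline S$ through $z$. By (C2), $S$ contains a dense open subset of $\overline S$, and this meets $T$ in a nonempty open subset $T_0\subseteq S$. If $T$ is a point, take the constant morphism. Otherwise choose a closed point $z'\neq z$ of $T_0$. Any two closed points of an irreducible variety over an algebraically closed field lie on an irreducible curve \cite[\S6, Lemma]{Mumford}; let $C\subseteq T$ be such a curve through $z$ and $z'$. Its generic point lies in the nonempty open set $C\cap T_0$. Let $\tilde z$ be a point over $z$ on the normalization $\tilde C$ of $C$. The local ring of $\tilde C$ at $\tilde z$ is a discrete valuation ring with residue field $K$; it injects into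 its completion $K[[s]]$. The resulting morphism $\operatorname{Spec}K[[s]]\to\tilde C\to Z$ sends the generic point to the generic point of $C$.
\end{proof}

\begin{theorem}\label{thm:charp}
Let $k$ be an algebraically closed field of characteristic $p>0$, let $R$ be a normal domain of finite type over $k$, and let $(W_j)$ be the chain of $(R;f_1,\dots,f_n,f)$. Then $W_j(K)_x\subseteq\Lambda_x$ for all $j$, all algebraically closed $K\supseteq k$ and all $x\in X(K)$. Consequently, if there is $0\neq d\in R$ with $df^q\in(f_1^q,\dots,f_n^q)$ for infinitely many $q$, then no $W_j(K)$ contains a point $(x,0,1)$.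
\end{theorem}

\begin{proof}
We use induction on $j$, for all $K$ at once. The case $j=0$ is Lemma~\ref{lem:facts}(b). Assume the statement for $j$ and let $S=\Sigma(W_j)$. By Lemmas~\ref{lem:sigma}(b) and~\ref{lem:facts}(a), $S(K')_{x'}\subseteq\Lambda_{x'}$ for every algebraically closed $K'\supseteq k$ and $x'\in X(K')$. Let $(x,\ell_1)\in W_{j+1}(K)$. By (C4) it is a $K$-point of the closure of $S_K$ in $X_K\times\mathbb{A}^{n+1}$. The morphism of Lemma~\ref{lem:curve} consists of an arc $\gamma\colon R_K\to V$ centered at $x$ and a vector $\ell\in V^{n+1}$ with $\ell(0)=\ell_1$, such that $(y,\ell)\in S(F)$ for the generic point $y$ of $\gamma$. Taking $K'=F$ gives $\ell\in\Lambda_y$, and Lemma~\ref{lem:special} gives $\ell_1\in\Lambda_x$. The last assertion follows from Lemma~\ref{lem:facts}(c).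
\end{proof}

\section{Reduction modulo $p$}\label{sec:reduction}

To combine Theorems~\ref{thm:criterion} and~\ref{thm:charp} we need two things to survive specialization to a general closed point of $\operatorname{Spec}A$: the finitely many closures that enter $W_N$, and normality. Both come from \emph{generic freeness}: if $A$ is a noetherian domain, $B$ a finitely generated $A$-algebra and $M$ a finite $B$-module, then $M_a$ is free over $A_a$ for some $0\neq a\in A$. \emph{Localizing $A$} means replacing $A$ by such an $A_a$, and so $\operatorname{Spec}A$ by a dense open subset; a finitely generated subring of $\mathbb{C}$ remains one. We also use that an injective map of $A$-modules with flat cokernel stays injective after any base change, since $\operatorname{Tor}_1^A$ of the cokernel vanishes. For a prime $\mathfrak{p}$ of $A$, the fiber $S_{\kappa(\mathfrak{p})}$ is written $S_{\mathfrak{p}}$.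

\begin{lemma}\label{lem:closure}
Let $A$ be a noetherian domain, $Z$ an affine scheme of finite type over $A$, and $S\subseteq Z$ constructible. There is a dense open $U\subseteq\operatorname{Spec}A$ with $(\overline S)_{\mathfrak{p}}=\overline{S_{\mathfrak{p}}}$ for all $\mathfrak{p}\in U$, the second closure being taken in $Z_{\mathfrak{p}}$.
\end{lemma}

\begin{proof}
The set $(\overline S)_{\mathfrak{p}}$ is closed and contains $S_{\mathfrak{p}}$, so we must show that $S_{\mathfrak{p}}$ is dense in it. Write $\overline S=\operatorname{Spec}B$ with $B$ reduced. By (C2), $S$ contains a dense open set $\operatorname{Spec}B\setminus V(\mathfrak{b})$. The ideal $\mathfrak{b}$ lies in no minimal prime, so by prime avoidance it contains an element $b$ outside all minimal primes. Then $D(b)\subseteq S$, and $b$ is a nonzerodivisor because $B$ is reduced. Localize $A$ so that $B/bB$ is free. Then $b$ is a nonzerodivisor on $B\otimes_A\kappa(\mathfrak{p})$ for every $\mathfrak{p}$, so it lies in no minimal prime of this ring. Hence $D(b)_{\mathfrak{p}}\subseteq S_{\mathfrak{p}}$ is dense in $(\overline S)_{\mathfrak{p}}$.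
\end{proof}

Recall \emph{Serre's criterion}: a noetherian ring $S$ is normal, meaning that all its localizations at primes are integrally closed domains, if and only if $S_{\mathfrak{P}}$ is regular whenever $\dim S_{\mathfrak{P}}\le1$, and $\operatorname{depth}S_{\mathfrak{P}}\ge\min(2,\dim S_{\mathfrak{P}})$ for all primes $\mathfrak{P}$. Since $\operatorname{depth}\le\dim$, with equality for regular local rings, the two conditions together say that every $S_{\mathfrak{P}}$ is regular or has depth at least $2$. Normality is thus witnessed by a regular sequence of length two in the ideal of the singular locus, and such a sequence specializes.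

\begin{lemma}\label{lem:normal}
Let $A\subseteq\mathbb{C}$ be a finitely generated $\mathbb{Z}$-subalgebra and $R_A$ a finitely generated $A$-algebra such that $R=R_A\otimes_A\mathbb{C}$ is a normal domain. There is a dense open $U\subseteq\operatorname{Spec}A$ such that $R_A\otimes_AL$ is a normal domain for all $\mathfrak{p}\in U$ and all fields $L\supseteq\kappa(\mathfrak{p})$.
\end{lemma}

\begin{proof}
Let $\eta$ be the generic point of $\operatorname{Spec}A$ and $R_\eta=R_A\otimes_A\kappa(\eta)$, a subring of $R$ over which $R$ is faithfully flat. The domain $R_\eta$ is normal: if $g/h$ is integral over $R_\eta$, with $g,h\in R_\eta$, then $g\in hR\cap R_\eta=hR_\eta$. It is geometrically irreducible, because $R_\eta\otimes\overline{\kappa(\eta)}$ embeds in the domain $R$. The set of points of $\operatorname{Spec}A$ with geometrically irreducible fiber is constructible \cite[9.7.7]{EGA3}, so by (C2) we may localize $A$ and assume that all fibers are geometrically irreducible. A normal ring is reduced, and a reduced ring with irreducible spectrum is a domain. So only normality remains.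

Localize $A$ so that $R_A$ is free, and let $V(J)$ be the complement of the smooth locus of $R_A$ over $A$. As $R_A$ is flat over $A$, it is smooth at a point if and only if the fiber through that point is smooth there, and over the field $\kappa(\eta)$ of characteristic $0$ smooth means regular. So for a prime $\mathfrak{P}\supseteq JR_\eta$ of $R_\eta$ the ring $(R_\eta)_{\mathfrak{P}}$ is not regular, and its depth is at least $2$ by Serre's criterion. The prime $0$ has depth $0$, so $JR_\eta\neq0$; choose $0\neq b\in JR_\eta$. The localizations of $R_\eta$ at the associated primes of $R_\eta/bR_\eta$ have depth $1$, so none of these finitely many primes contains $JR_\eta$, and prime avoidance gives $c\in JR_\eta$ that acts injectively on $R_\eta/bR_\eta$. Multiplying by nonzero elements of $A$, which are units of $R_\eta$, we take $b,c\in J$.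

Localize $A$ so that $R_A/bR_A$ and $R_A/(b,c)R_A$ are free as well. Then $R_A\subseteq R_\eta$ and $R_A/bR_A\subseteq R_\eta/bR_\eta$, so $b$ is injective on $R_A$ and $c$ is injective on $R_A/bR_A$. The cokernels are free, so the same holds for $S=R_A\otimes_AL$, for every prime $\mathfrak{p}$ of $A$ and every field $L\supseteq\kappa(\mathfrak{p})$. Let $\mathfrak{P}$ be a prime of $S$. If $\mathfrak{P}\supseteq JS$, then $b,c\in\mathfrak{P}$ form a regular sequence in $S_{\mathfrak{P}}$, whose depth is therefore at least $2$. If not, $S$ is smooth over $L$ at $\mathfrak{P}$, because smoothness is stable under base change, and $S_{\mathfrak{P}}$ is regular. By Serre's criterion $S$ is normal.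
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $f\in I^*$, with descent data $A,R_A,I_A,f_A$ and open set $U$. Choose generators of $I_A$; their images $f_1,\dots,f_n$ in $R$ generate $I$. We use the letters $f_i$ and $f$ also for the images of these generators and of $f_A$ in any ring $R_L=R_A\otimes_AL$. Suppose $f\notin I^{\mathrm{cont}}$. By Theorem~\ref{thm:criterion} there are an index $N$ and a point $(x,0,1)$ in the $N$-th member of the chain of $R$. From now on $N$ is fixed; we do not need the chain to be stationary over $A$ or in characteristic $p$.

Let $(\mathcal{W}_j)$ be the chain of $R_A$ over $A$, and for a field $L$ over $A$ let $(W_j^L)$ be the chain of $R_L$. Let $U_1\subseteq\operatorname{Spec}A$ be a dense open set on which Lemma~\ref{lem:closure} holds for $\Sigma(\mathcal{W}_0),\dots,\Sigma(\mathcal{W}_{N-1})$. We claim that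
\begin{equation}\label{eq:basechange}
W_j^L=(\mathcal{W}_j)_L\qquad\text{for }j\le N,\ \mathfrak{p}\in U_1\text{ and all fields }L\supseteq\kappa(\mathfrak{p}).
\end{equation}
This holds for the graphs. If it holds for some $j<N$, put $S=\Sigma(\mathcal{W}_j)$. Then $\Sigma(W_j^L)=S_L$ by Lemma~\ref{lem:sigma}(c), and $\overline{S_L}=(\overline{S_{\mathfrak{p}}})_L=(\overline S)_L$ by (C4) and Lemma~\ref{lem:closure}; this is \eqref{eq:basechange} for $j+1$.

Let $\mathcal{B}=\mathcal{W}_N\cap(\operatorname{Spec}R_A\times\{(0,1)\})$, a closed set. The generic point $\eta$ of $\operatorname{Spec}A$ lies in $U_1$, and $\mathbb{C}\supseteq\kappa(\eta)$. By \eqref{eq:basechange} for $L=\mathbb{C}$, the point $(x,0,1)$ maps to a point of $\mathcal{B}$ over $\eta$. By (C1) and (C2) the image of $\mathcal{B}$ in $\operatorname{Spec}A$ contains a dense open set $U_2$. Let $U_3$ be the open set of Lemma~\ref{lem:normal}.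

Choose a closed point $\mathfrak{m}\in U\cap U_1\cap U_2\cap U_3$. Let $\kappa=\kappa(\mathfrak{m})$, a finite field of some characteristic $p$, and $k=\bar\kappa$. Since $\mathfrak{m}\in U_3$, the rings $R_\kappa\subseteq R_k$ are normal domains. Since $\mathfrak{m}\in U$, there is $0\neq d\in R_\kappa$ with $df^q\in(f_1^q,\dots,f_n^q)R_\kappa$ for all $q\gg0$, and the same holds in $R_k$. By Theorem~\ref{thm:charp}, $W_N^k(k)$ contains no point of the form $(x',0,1)$. But $\mathfrak{m}\in U_2$, so $\mathcal{B}_{\mathfrak{m}}$ is nonempty and has a $k$-point by (C3); and $\mathfrak{m}\in U_1$, so by \eqref{eq:basechange} this is a point $(x',0,1)$ of $W_N^k(k)$. The contradiction shows $f\in I^{\mathrm{cont}}$.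
\end{proof}

\begin{remark}
The proof uses less than $f\in I^*$. It suffices that, for a set of closed points $\mathfrak{m}$ meeting every dense open subset of $\operatorname{Spec}A$, there is $0\neq d\in R_A\otimes_A\kappa(\mathfrak{m})$ with $df^q\in(f_1^q,\dots,f_n^q)$ for infinitely many powers $q$ of the residue characteristic.
\end{remark}

\section{Domains that are not normal}\label{sec:nonnormal}

\begin{example}\label{ex:node}
Let $R=\mathbb{C}[u,v]/(v^2-u^2(u+1))$ be the ring of the nodal cubic, parametrized by $\nu(t)=(t^2-1,\,t(t^2-1))$, and let $I=(u)$. If $v=\varphi u$ with $\varphi$ continuous, then $\varphi(\nu(t))=t$ for $t\neq\pm1$, and the limits $t\to1$ and $t\to-1$ give two different values of $\varphi$ at the node. So $v\notin I^{\mathrm{cont}}$. On the other hand, take $A=\mathbb{Z}$ and write $q=2j+e$ with $e\in\{0,1\}$. Then $uv^q=v^e(u+1)^ju^{2j+1}\in(u^q)$, and $u$ is a nonzerodivisor modulo every $p$ because the ring is free over $\mathbb{F}_p[u]$. So $v\in I^*$.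

The step that fails is Lemma~\ref{lem:special}. Work over an algebraically closed field of characteristic $p\neq2$, let $x$ be the node, and define $\Lambda_x$ as before; Lemma~\ref{lem:facts}(a),(b) do not use normality. The arc $t=1+s$ has generic point $y$ with $\ell_0(y)=u(y)\,(1,1+s)$ and $u(y)=2s+s^2\neq0$, so $(1,1+s)\in\Lambda_y$. But $(1,1)\notin\Lambda_x$: for the relation $(a,b)=(v(u+1)^j,u)$ with $q=2j+1$, the function $a-b$ pulls back to $(t^2-1)(t^q-1)$, which has a simple zero at $t=-1$, so $a-b\notin\mathfrak{m}_x^2$. An arc on one branch gives no information about the other branch.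
\end{example}

The example generalizes to any two points that the normalization glues. If no points are glued, as for the cusp $\mathbb{C}[t^2,t^3]\subset\mathbb{C}[t]$, then $X$ and $X'$ have the same continuous functions, and Theorem~\ref{thm:main} can be applied on $X'$. In both directions we need compatible models of $R$ and $R'$. Recall that $R'$ is a finite $R$-module.

\begin{lemma}\label{lem:model}
Let $R$ be a domain of finite type over $\mathbb{C}$ with normalization $R'$. Let $A\subseteq\mathbb{C}$ be finitely generated over $\mathbb{Z}$ and $R_A$ a finitely generated $A$-algebra with $R_A\otimes_A\mathbb{C}=R$. There are a finitely generated ring $A_1$ with $A\subseteq A_1\subseteq\mathbb{C}$ and a finite algebra $R'_{A_1}$ over $R_{A_1}=R_A\otimes_AA_1$, with $R'_{A_1}\otimes_{A_1}\mathbb{C}=R'$ as $R$-algebras, such that $R_{A_1}$ and $R'_{A_1}$ are free over $A_1$ and $R_{A_1}\to R'_{A_1}$ is injective with free cokernel. These properties persist under base change to any larger finitely generated $A_2\subseteq\mathbb{C}$, and they imply $R_{A_1}\subseteq R$ and $R'_{A_1}\subseteq R'$.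
\end{lemma}

\begin{proof}
Write $R'=R[z_1,\dots,z_r]/(P_1,\dots,P_l)$, where the list of $P$'s contains a monic polynomial in $z_i$ for each $i$. The coefficients of the $P$'s involve finitely many complex numbers; adjoin them to $A$ to get $A_1$, lift the $P$'s to $R_{A_1}[z_1,\dots,z_r]$, keeping the monic ones monic, and let $R'_{A_1}$ be the quotient. Localize $A_1$ so that $R_{A_1}$, $R'_{A_1}$ and the cokernel are free. A free $A_1$-module $M$ injects into $M\otimes_{A_1}\mathbb{C}$, which gives the two inclusions, and then $R_{A_1}\to R'_{A_1}$ is injective because $R\to R'$ is. Freeness is stable under base change, and so is injectivity, the cokernel being free.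
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nonnormal}]
The implication (i)$\Rightarrow$(ii) is trivial.

(ii)$\Rightarrow$(iii). The map $\nu$ is surjective because $R'$ is integral over $R$. Suppose $\nu(x_1')=\nu(x_2')$ with $x_1'\neq x_2'$. Choose $h\in R'$ with $h(x_1')=0$ and $h(x_2')=1$, and let $0\neq g\in R$ be a common denominator for module generators of $R'$, so that $gR'\subseteq R$. Put $f=gh\in R$ and $I=gR$. We show $f\in I^*$ and $f\notin I^{\mathrm{cont}}$.

A presentation of $R$ over $\mathbb{C}$ gives a model to which Lemma~\ref{lem:model} applies; call the result $R_A\subseteq R'_A$. Enlarge $A$ so that $g\in R_A$ and $h\in R'_A$. Let $y_1,\dots,y_l$ generate $R'_A$ as an $R_A$-module; they remain generators after base change. Enlarge $A$ again so that the elements $gy_i\in R$ lie in $R_A$; then $gR'_A\subseteq R_A$. Finally localize $A$ so that $R_A/gR_A$ is free. Put $I_A=gR_A$ and $f_A=gh\in R_A$. For every integer $q\ge1$ the element $e_q=gh^q$ lies in $R_A$, and $gf_A^q=g^qe_q$. So modulo each closed point $\mathfrak{m}$ of $\operatorname{Spec}A$ we have $\bar g\bar f^{\,q}\in(\bar g^{\,q})$ for all powers $q$ of the residue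 characteristic. Multiplication by $g$ is injective on $R_A\subseteq R$ with free cokernel, so $\bar g$ is a nonzerodivisor on $R_A\otimes_A\kappa(\mathfrak{m})$ and lies in no minimal prime. Hence $f\in I^*$.

If $f=\varphi g$ with $\varphi$ continuous on $X$, then $h=\varphi\circ\nu$ on the subset $\{g\neq0\}$ of $X'$. This set is nonempty and Zariski-open in an irreducible variety, so it is Euclidean-dense by (C5). Hence $h=\varphi\circ\nu$ on $X'$ and $h(x_1')=h(x_2')$, a contradiction.

(iii)$\Rightarrow$(i). Let $I=(f_1,\dots,f_n)$ and $f\in I^*$, with descent data $A,R_A,I_A,f_A$ and open set $U$. We first show $f\in(IR')^*$. Take $A_1$ and $R'_{A_1}$ from Lemma~\ref{lem:model}, and localize $A_1$ so that, by Lemma~\ref{lem:normal}, all fibers of $R'_{A_1}$ are domains. The preimage $U'$ of $U$ in $\operatorname{Spec}A_1$ is open and contains the generic point, so it is dense. Let $\mathfrak{m}_1\in U'$ be a closed point and $\mathfrak{m}=\mathfrak{m}_1\cap A\in U$. The ring $A/\mathfrak{m}$ is a subring of a finite field, so $\mathfrak{m}$ is closed. The maps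
\[
R_A\otimes_A\kappa(\mathfrak{m})\longrightarrow R_{A_1}\otimes_{A_1}\kappa(\mathfrak{m}_1)\longrightarrow R'_{A_1}\otimes_{A_1}\kappa(\mathfrak{m}_1)
\]
are injective: the first is an extension of the base field, and the second comes from an injection with free cokernel. All three rings are therefore domains. A multiplier $d$ for $f_A$ and $I_A$ in the first ring is nonzero, it stays nonzero in the last ring, and the relations $df_A^q\in I_A^{[q]}$ persist. So the data $A_1$, $R'_{A_1}$, $I_AR'_{A_1}$, $f_A$ and $U'$ show $f\in(IR')^*$.

By Theorem~\ref{thm:main} for $R'$, we have $f=\sum\varphi_if_i$ on $X'$ with $\varphi_i$ continuous on $X'$. The map $\nu$ is closed in the Euclidean topology: $X'$ is a closed subset of $X\times\mathbb{C}^r$ whose coordinates $z_i$ satisfy monic equations over $R$, so a sequence in $X'$ whose image converges in $X$ is bounded and has a convergent subsequence. A closed continuous bijection is a homeomorphism. Hence $f=\sum(\varphi_i\circ\nu^{-1})f_i$ on $X$, and $f\in I^{\mathrm{cont}}$.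
\end{proof}

\begin{thebibliography}{9}

\bibitem{Brenner}
Holger Brenner, \emph{Continuous solutions to algebraic forcing equations}, arXiv:math/0608611 (2006).

\bibitem{EGA2}
EGA IV$_2$.

\bibitem{EGA3}
EGA IV$_3$.

\bibitem{Mumford}
Mumford, \emph{Abelian Varieties}.

\end{thebibliography}
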